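\title{WORTH passes to the dual of a Banach space not containing $\ell_1$}

\begin{abstract}
A Banach space $X$ has WORTH if $\|x_n-x\|-\|x_n+x\|\to0$ for every $x\in X$ and every weakly null sequence $(x_n)$; the dual $X^*$ has WORTH* if the same holds for weak* null sequences in $X^*$. We prove that if $X$ has WORTH and contains no copy of $\ell_1$, then $X^*$ has WORTH*. This answers a question recorded by Dalby. For separable $X$ the converse also holds. The proof uses the Hahn--Banach theorem to ``flip'' functionals along a weakly Cauchy sequence, and shows that if the result failed, repeated flips would keep one functional in every transfinite oscillation derivative of a pointwise limit of continuous functions, which the Baire category theorem forbids.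
\end{abstract}

\section{Introduction}

A Banach space $X$ has \emph{WORTH} if for every weakly null sequence $(x_n)$ in $X$ and every $x\in X$,
\[
\lim_{n\to\infty}\big|\,\|x_n-x\|-\|x_n+x\|\,\big|=0 .
\]
The dual $X^*$ has \emph{WORTH*} if for every weak* null sequence $(g_n)$ in $X^*$ and every $f\in X^*$,
\[
\lim_{n\to\infty}\big|\,\|g_n-f\|-\|g_n+f\|\,\big|=0 .
\]
Both conditions say that when a fixed vector is perturbed by a sequence that eventually escapes every finite set of tests, the norm of the sum does not depend, in the limit, on the sign of the perturbation. We write $\ell_1\not\hookrightarrow X$ if $X$ contains no subspace isomorphic to $\ell_1$.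

\begin{example}\label{ex:basis}
Let $X$ have a \emph{$1$-unconditional} basis $(e_i)$, that is, a Schauder basis with $\|\sum\pm a_ie_i\|=\|\sum a_ie_i\|$ for all choices of signs. Let $P_k$ be the projection onto the first $k$ coordinates. The operator $T_k=2P_k-I$ keeps these coordinates and reverses the sign of the others, so it is an isometry of $X$ onto $X$. From
\[
T_k(x+x_n)=(x-x_n)-2(x-P_kx)+2P_kx_n
\]
we get $\big|\|x+x_n\|-\|x-x_n\|\big|\le2\|x-P_kx\|+2\|P_kx_n\|$. If $(x_n)$ is weakly null, then $\|P_kx_n\|\to0$ for each $k$, and $\|x-P_kx\|\to0$ as $k\to\infty$. Hence $X$ has WORTH. The same computation with the isometry $T_k^*$ of $X^*$ gives, for weak* null $(g_n)$,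
\[
\limsup_n\big|\|f+g_n\|-\|f-g_n\|\big|\le2\|f-P_k^*f\| .
\]
The basis is called \emph{shrinking} if the right side tends to $0$ for every $f\in X^*$, and then $X^*$ has WORTH*. This covers $c_0$ and $\ell_p$ for $1<p<\infty$. The space $\ell_1$ has WORTH, but its basis is not shrinking, and $\ell_1^*=\ell_\infty$ fails WORTH*: with $\mathbf 1=(1,1,\dots)$, the unit vectors $e_n^*$ are weak* null, while $\|\mathbf 1+e_n^*\|_\infty=2$ and $\|\mathbf 1-e_n^*\|_\infty=1$.
\end{example}

\begin{example}\label{ex:c}
Both properties depend on the norm and not only on the isomorphism class. Let $c$ be the space of convergent sequences with the supremum norm, $e_i^*$ the coordinate functionals and $L(x)=\lim_i x_i$. Every functional on $c$ has the form $a_0L+\sum a_ie_i^*$ with $\sum|a_i|<\infty$, so $(e_n)$ is weakly null. Since $\|\mathbf 1+e_n\|=2$ and $\|\mathbf 1-e_n\|=1$, the space $c$ fails WORTH, although it is isomorphic to $c_0$. Its dual fails WORTH*: $g_n=e_n^*-L$ is weak* null, $\|L+g_n\|=1$, and $\|L-g_n\|=3$, as one sees by testing on $\mathbf 1-2e_n$.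
\end{example}

In these examples WORTH and WORTH* hold or fail together, with the exception of $\ell_1$. A stronger pair of properties is known to behave in just this way. The space $X$ has \emph{Property $(M)$} if $\limsup_n\|x_n+u\|\le\limsup_n\|x_n+v\|$ whenever $(x_n)$ is weakly null and $\|u\|\le\|v\|$, and $X^*$ has \emph{Property $(M^*)$} if the same holds for weak* null sequences in $X^*$. Taking $v=-u$ along subsequences on which both norms converge shows that $(M)$ implies WORTH and $(M^*)$ implies WORTH*. Results of Kalton, of Kalton and Werner, and of Lima combine to show that for separable $X$, the dual $X^*$ has Property $(M^*)$ if and only if $X$ has Property $(M)$ and $\ell_1\not\hookrightarrow X$. One is led to guess that $\ell_1$ is also the only obstruction for WORTH. Dalby \cite{Dalby} records this as an open question: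
\begin{quote}
\emph{Let $X$ be a separable Banach space with WORTH and $\ell_1\not\hookrightarrow X$. Does $X^*$ have WORTH*?}
\end{quote}
Separability of $X^*$, which holds whenever $X$ has a shrinking basis, is not part of the hypothesis. The answer is yes, and separability of $X$ is not needed either.

\begin{theorem}\label{thm:main}
Let $X$ be a real or complex Banach space with WORTH and $\ell_1\not\hookrightarrow X$. Then $X^*$ has WORTH*.
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $X$ be a separable real or complex Banach space. Then $X^*$ has WORTH* if and only if $X$ has WORTH and $\ell_1\not\hookrightarrow X$. In that case $X^*$ is separable.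
\end{theorem}

A result of Cowell and Kalton \cite{CK} comes very close to the question. They proved that a separable real Banach space $X$ embeds almost isometrically (that is, with distortion arbitrarily close to $1$) into a space with a shrinking $1$-unconditional basis if and only if $\lim\|f+g_n\|=\lim\|f-g_n\|$ whenever $f\in X^*$, $(g_n)$ is weak* null and both limits exist. This condition is WORTH*: it follows from WORTH* at once, and if WORTH* fails, then along a subsequence both limits exist and differ. With Theorem~\ref{thm:equiv} the embedding property is therefore characterized by conditions on $X$ alone.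

\begin{corollary}\label{cor:embed}
A separable real Banach space $X$ embeds almost isometrically into a space with a shrinking $1$-unconditional basis if and only if $X$ has WORTH and $\ell_1\not\hookrightarrow X$.
\end{corollary}

A sequence $(x_n)$ in $X$ is \emph{weakly Cauchy} if $(g(x_n))$ converges for every $g\in X^*$. The substance of Theorem~\ref{thm:main} is the following inequality, which needs no hypothesis on $\ell_1$.

\begin{theorem}\label{thm:cauchy}
Let $X$ be a separable real Banach space with WORTH. Let $f\in X^*$, let $(g_n)$ be weak* null in $X^*$, and let $(x_n)$ be a weakly Cauchy sequence in the closed unit ball of $X$. Then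
\[
\limsup_n\,(f-g_n)(x_n)\le\limsup_n\|f+g_n\| .
\]
\end{theorem}

The word ``weakly Cauchy'' cannot be removed: in $X=\ell_1$, with $f=\mathbf 1$, $g_n=-e_n^*$ and $x_n=e_n$, the left side is $2$ and the right side is $1$.

Section~\ref{sec:reduction} proves Theorem~\ref{thm:cauchy} for weakly convergent $(x_n)$, which takes two lines, and derives Theorems~\ref{thm:main} and~\ref{thm:equiv} from Theorem~\ref{thm:cauchy}. The remaining sections prove Theorem~\ref{thm:cauchy}. Section~\ref{sec:jumps} restates it as an inequality for the weak* limit $\varphi\in X^{**}$ of $(x_n)$. Section~\ref{sec:flips} builds a substitute for the operators $T_k^*$ and uses it to show that $\varphi$ is discontinuous at any point where the inequality fails. Sections~\ref{sec:derivation} and~\ref{sec:proof} iterate this argument transfinitely.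

\section{Reduction to weakly Cauchy sequences}\label{sec:reduction}

Throughout, $B$ is the closed unit ball of $X^*$ with the weak* topology, and limits of functionals are weak* limits. We use the following standard facts.
\begin{enumerate}
\item[(a)] Weakly null and weak* null sequences are norm bounded, and $\|f\|\le\liminf\|f_n\|$ if $f_n\to f$ weak*.
\item[(b)] $B$ is compact. If $X$ is separable, $B$ is metrizable, so every sequence in $B$ has a convergent subsequence; and if $(z_i)$ is dense in $X$, then $h_j\to f$ in $B$ as soon as $h_j(z_i)\to f(z_i)$ for each $i$.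
\item[(c)] (Rosenthal's theorem; Dor's version in the complex case.) If $\ell_1\not\hookrightarrow X$, every bounded sequence in $X$ has a weakly Cauchy subsequence.
\item[(d)] (Lima.) If $X^*$ has WORTH*, then $X^*$ has the Radon--Nikodym property; hence, if $X$ is separable, $X^*$ is separable. We use only the last conclusion.
\end{enumerate}

\subsection*{Scalars} Let $X$ be complex and $X_{\mathbb R}$ the underlying real space. The map $f\mapsto\operatorname{Re}f$ is a real-linear isometry and a weak* homeomorphism of $X^*$ onto $(X_{\mathbb R})^*$. Since $\operatorname{Im}f=-\operatorname{Re}(if)$, the spaces $X$ and $X_{\mathbb R}$ have the same weakly null and the same weakly Cauchy sequences. Thus WORTH, WORTH*, separability of the space or of its dual, and the conclusion of (c) hold for $X$ exactly when they hold for $X_{\mathbb R}$. The hypothesis $\ell_1\not\hookrightarrow X$ will be used only through the conclusion of (c), and it will be derived only from separability of $X^*$. So we may and do take real scalars from now on.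

\subsection*{Moving a sign} For $x,y\in X$ and $f,g\in X^*$, expanding both products gives
\begin{equation}\label{eq:sign}
(f-g)(x+y)-(f+g)(x-y)=2f(y)-2g(x).
\end{equation}
If $y=y_n$ is weakly null and $g=g_n$ is weak* null, the right side tends to $0$: a sign can be moved from the functional to the vector and back. This already proves Theorem~\ref{thm:cauchy} when $(x_n)$ converges weakly to some $x\in X$. Put $y_n=x_n-x$. By \eqref{eq:sign},
\[
(f-g_n)(x_n)=(f+g_n)(x-y_n)+o(1)\le\|f+g_n\|\,\|x-y_n\|+o(1),
\]
and WORTH gives $\|x-y_n\|=\|x+y_n\|+o(1)\le1+o(1)$. Read in the other direction, \eqref{eq:sign} yields the easy half of Theorem~\ref{thm:equiv}.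

\begin{lemma}\label{lem:converse}
If $X$ is separable and $X^*$ has WORTH*, then $X$ has WORTH.
\end{lemma}

\begin{proof}
Suppose not. Passing to a subsequence and replacing $x$ by $-x$ if necessary, we find $x\in X$ and a weakly null $(y_n)$ with $\lim\|x+y_n\|>\lim\|x-y_n\|$, both limits existing. Choose $f_n\in B$ with $f_n(x+y_n)=\|x+y_n\|$, and pass to a subsequence with $f_n\to f$. Then $g_n=f_n-f$ is weak* null. By \eqref{eq:sign} with $g=-g_n$,
\[
\|x+y_n\|=(f+g_n)(x+y_n)=(f-g_n)(x-y_n)+o(1)\le\|f-g_n\|\,\|x-y_n\|+o(1),
\]
and WORTH* gives $\|f-g_n\|=\|f+g_n\|+o(1)\le1+o(1)$. Hence $\lim\|x+y_n\|\le\lim\|x-y_n\|$, a contradiction.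
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:cauchy}]
Let $X$ have WORTH and satisfy the conclusion of (c), and first let $X$ be separable. If WORTH* fails, then after passing to a subsequence and replacing $f$ by $-f$ if necessary, there are $f\in X^*$ and a weak* null $(g_n)$ with $\lim\|f-g_n\|>\lim\|f+g_n\|$, both limits existing. Choose $x_n$ in the unit ball of $X$ with $(f-g_n)(x_n)\ge\|f-g_n\|-1/n$, and pass to a subsequence along which $(x_n)$ is weakly Cauchy. Along it $\lim(f-g_n)(x_n)=\lim\|f-g_n\|>\lim\|f+g_n\|$, which contradicts Theorem~\ref{thm:cauchy}.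

Now let $X$ be arbitrary, $f\in X^*$ and $(g_n)$ weak* null. For each of the countably many functionals $\psi=f\pm g_n$ choose a sequence $(w_k)$ in the unit ball with $\psi(w_k)\to\|\psi\|$, and let $E$ be the closed linear span of all these vectors. Then $E$ is separable, $\|(f\pm g_n)|_E\|=\|f\pm g_n\|$, and $(g_n|_E)$ is weak* null in $E^*$. Every functional on $E$ extends to $X$, so a sequence in $E$ is weakly null or weakly Cauchy in $E$ exactly when it is so in $X$. Hence $E$ inherits both hypotheses, and the separable case gives $\|f-g_n\|-\|f+g_n\|\to0$.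
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
One direction is Theorem~\ref{thm:main}. Conversely, let $X^*$ have WORTH*. Then $X$ has WORTH by Lemma~\ref{lem:converse}, and $X^*$ is separable by (d). The dual of a closed subspace of $X$ is a quotient of $X^*$, hence separable, while $\ell_1^*=\ell_\infty$ is not separable; so $\ell_1\not\hookrightarrow X$.
\end{proof}

\section{Jumps along a weakly Cauchy sequence}\label{sec:jumps}

For the rest of the paper, $X$ is separable with WORTH and $(x_n)$ is a weakly Cauchy sequence in the unit ball of $X$. Put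
\[
\varphi(g)=\lim_n g(x_n)\qquad(g\in X^*),
\]
so that $|\varphi|\le1$ on $B$. If $(x_n)$ has no weak limit in $X$, the element $\varphi$ of $X^{**}$ takes the place of $x$, and the argument of Section~\ref{sec:reduction} breaks in two places: WORTH says nothing about a center outside $X$, and the error term $g_n(x)$ in \eqref{eq:sign} becomes $\varphi(g_n)$, which need not tend to $0$. Splitting $x_n=x_m+(x_n-x_m)$ does not help, because the tail is weakly small only when $m\to\infty$, while WORTH needs the center $x_m$ fixed. We therefore move the problem to the compact space $B$ and study the function $\varphi$ on it.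

For $f\in B$ let $\Lambda(f)$ be the set of real numbers $\ell$ for which there are $g_j\in B$ and integers $n_j\to\infty$ with
\[
g_j\to f\qquad\text{and}\qquad g_j(x_{n_j})\to\ell .
\]
Then $\Lambda(f)\subset[-1,1]$, and $\varphi(f)\in\Lambda(f)$ by the choice $g_j=f$. The \emph{upward} and \emph{downward jumps} at $f$ are
\[
d^+(f)=\sup\Lambda(f)-\varphi(f),\qquad d^-(f)=\varphi(f)-\inf\Lambda(f).
\]
They lie in $[0,2]$ and measure how far $g(x_n)$ can stay from $\varphi(f)$ when $g\to f$ and $n\to\infty$ simultaneously. Since $\sup\Lambda(f)\le1$,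
\begin{equation}\label{eq:trivial}
\varphi+d^+\le1\quad\text{on }B .
\end{equation}
Theorem~\ref{thm:cauchy} follows once the downward jump is shown to obey the same bound.

\begin{proposition}\label{prop:jump}
$\varphi+d^-\le1$ on $B$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:cauchy}, assuming Proposition~\ref{prop:jump}]
Suppose that $\mu=\limsup(f-g_n)(x_n)$ exceeds $\lambda=\limsup\|f+g_n\|$, and fix $\rho\in(\lambda,\mu)$; then $\rho>0$. Put $f_0=f/\rho$ and $f_n=(f+g_n)/\rho$. Then $f_n\to f_0$, $f_n\in B$ for large $n$, and $f_0\in B$ because $\|f\|\le\lambda$ by (a). The functional $(f-g_n)/\rho=2f_0-f_n$ is the reflection of $f_n$ in $f_0$. Choose $n_j\to\infty$ with $(f-g_{n_j})(x_{n_j})\to\mu$. Then $f_{n_j}(x_{n_j})\to2\varphi(f_0)-\mu/\rho$, so this number lies in $\Lambda(f_0)$. Hence $d^-(f_0)\ge\mu/\rho-\varphi(f_0)$, that is, $\varphi(f_0)+d^-(f_0)\ge\mu/\rho>1$, contrary to Proposition~\ref{prop:jump}.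
\end{proof}

\begin{example}\label{ex:c0}
Let $X=c_0$ and $x_n=e_1+\dots+e_n$. Then $X^*=\ell_1$ and $\varphi(g)=\sum_ig_i$. If $\|q_j\|\le r$ and $q_j\to q$ weak*, then
\begin{equation}\label{eq:l1}
\limsup_j\|q_j-q\|\le r-\|q\| .
\end{equation}
Indeed, $\|q_j-q\|\le\|P_k^*(q_j-q)\|+\big(r-\|P_k^*q_j\|\big)+\|q-P_k^*q\|$; let $j\to\infty$ and then $k\to\infty$. Since $|g_j(x_{n_j})-f(x_{n_j})|\le\|g_j-f\|$, this gives $d^\pm(f)\le1-\|f\|$, and $g_j=f\pm(1-\|f\|)e_j^*$, $n_j=j$ give equality. So $d^+=d^-=1-\|\cdot\|$, and Proposition~\ref{prop:jump} reads $\varphi(f)\le\|f\|$. Note that $\varphi|_B$ is discontinuous at every $f$ with $\|f\|<1$, since $\varphi(g_j)=\varphi(f)\pm(1-\|f\|)$.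

Without WORTH the proposition can fail as badly as the bounds $\varphi\le1$, $d^-\le2$ allow. In the space $c$ of Example~\ref{ex:c} take $x_n=\mathbf 1-2e_n$. Then $\varphi(L)=1$, $e_j^*\to L$ and $e_j^*(x_j)=-1$, so $\varphi(L)+d^-(L)=3$.
\end{example}

\section{Flips}\label{sec:flips}

To deduce Proposition~\ref{prop:jump} from \eqref{eq:trivial} we want to turn downward jumps into upward jumps. In Example~\ref{ex:c0} the operator $T_k^*$ does this: for $g\in B$ the functional $h=T_k^*g\in B$ agrees with $g$ on $e_1,\dots,e_k$, while $h=-g$ on the increments $x_n-x_k$, $n\ge k$. In general there is no such operator, but for each single $g$ there is a functional $h$ with these two properties up to a small error. The first step is to make WORTH uniform over convex sets, so that the Hahn--Banach theorem applies. This lemma is the only place in the proof of Proposition~\ref{prop:jump} where WORTH is used.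

For a set $F\subset X$ let $\operatorname{aco}F$ be its absolutely convex hull, the set of finite sums $\sum a_iz_i$ with $z_i\in F$ and $\sum|a_i|\le1$. Put $Y_M=\operatorname{aco}\{x_n-x_M:n\ge M\}$.

\begin{lemma}\label{lem:uniform}
Let $F\subset X$ be finite and nonempty, $U=\operatorname{aco}F$ and $\eta>0$. There is $M$ such that
\[
\big|\|u+y\|-\|u-y\|\big|\le\eta\qquad\text{for all }u\in U,\ y\in Y_M .
\]
\end{lemma}

\begin{proof}
Otherwise, for each $M$ there are $u_M\in U$ and $y_M\in Y_M$ with $\big|\|u_M+y_M\|-\|u_M-y_M\|\big|>\eta$. For $g\in X^*$ we have $|g(y_M)|\le\sup_{n\ge M}|g(x_n)-g(x_M)|\to0$, because $(x_n)$ is weakly Cauchy; so $(y_M)$ is weakly null. The set $U$ is norm compact, so $u_M\to u$ in norm along a subsequence. Along it,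
\[
\eta<\big|\|u+y_M\|-\|u-y_M\|\big|+2\|u-u_M\|\to0
\]
by WORTH, a contradiction.
\end{proof}

For each pair $(F,\eta)$ fix such an $M=M(F,\eta)$. Let $R(F,\eta)$ be the set of pairs $(g,h)\in B\times B$ with
\[
|(g-h)(z)|\le\eta\ \ (z\in F),\qquad |(g+h)(x_n-x_M)|\le\eta\ \ (n\ge M),
\]
and call $h$ a \emph{flip} of $g$ if $(g,h)\in R(F,\eta)$. The set $R(F,\eta)$ is closed in $B\times B$. The function
\[
c(g,h)=g(x_M)+h(x_M)
\]
is continuous on $B\times B$, and for $(g,h)\in R(F,\eta)$ we have
\begin{equation}\label{eq:c}
|g(x_n)+h(x_n)-c(g,h)|\le\eta\ \ (n\ge M),\qquad|\varphi(g)+\varphi(h)-c(g,h)|\le\eta ,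
\end{equation}
the second inequality being the limit of the first. This is the property of flips that drives the proof: $\varphi$ may be discontinuous on $B$, but on $R(F,\eta)$ the sum $\varphi(g)+\varphi(h)$ is within $\eta$ of a continuous function. Any oscillation of $\varphi$ in the first coordinate is therefore mirrored, with the opposite sign, in the second.

\begin{lemma}\label{lem:exist}
For every $g\in B$ there is $h\in B$ with $(g,h)\in R(F,\eta)$.
\end{lemma}

\begin{proof}
In $X\times\mathbb R$ consider
\[
C=\{(u+y,\ g(u-y)-\eta):u\in U,\ y\in Y_M\},\qquad E=\{(x,s):s>\|x\|\} .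
\]
The set $C$ is convex, being the image of $U\times Y_M$ under an affine map, and $E$ is open and convex. They are disjoint, since $g(u-y)-\eta\le\|u-y\|-\eta\le\|u+y\|$ by Lemma~\ref{lem:uniform}. By the Hahn--Banach separation theorem there are a nonzero continuous linear functional $\Phi(x,s)=\psi(x)+as$ and $\gamma\in\mathbb R$ with $\Phi\le\gamma$ on $C$ and $\Phi\ge\gamma$ on $E$. If $w\in E$, then $r\Phi(w)\ge\gamma$ for all $r>0$; letting $r\to0$ and $r\to\infty$ gives $\gamma\le0$ and $\Phi(w)\ge0$. Thus $\psi(x)+as\ge0$ whenever $s>\|x\|$, which gives $a\ge0$ and $|\psi(x)|\le a\|x\|$ for all $x$. As $\Phi\ne0$, we have $a>0$, and $h=-\psi/a\in B$. The inequality $\Phi\le0$ on $C$ reads $g(u-y)-\eta\le h(u+y)$, that is,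
\[
(g-h)(u)-(g+h)(y)\le\eta\qquad(u\in U,\ y\in Y_M).
\]
Take $y=0$, $u=\pm z$ with $z\in F$, and then $u=0$, $y=\pm(x_n-x_M)$.
\end{proof}

An arbitrary flip of $g$ need not inherit anything from the jump at $g$. The right flip is a limit of flips of the functionals $g_j$ that witness the jump.

\begin{lemma}\label{lem:exchange}
Let $g\in B$ and $\gamma\in\mathbb R$. If $d^-(g)>\gamma$, there is $h$ with $(g,h)\in R(F,\eta)$ and $d^+(h)>\gamma-2\eta$. If $d^+(g)>\gamma$, there is $h$ with $(g,h)\in R(F,\eta)$ and $d^-(h)>\gamma-2\eta$.
\end{lemma}

\begin{proof}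
Let $\ell\in\Lambda(g)$, witnessed by $g_j\to g$ and $n_j\to\infty$. By Lemma~\ref{lem:exist} choose $h_j$ with $(g_j,h_j)\in R(F,\eta)$, and pass to a subsequence such that $h_j\to h$ and $h_j(x_{n_j})\to\ell'$. Then $(g,h)\in R(F,\eta)$ and $\ell'\in\Lambda(h)$. The first part of \eqref{eq:c} for $(g_j,h_j)$ and $n=n_j$ gives $|\ell+\ell'-c(g,h)|\le\eta$ in the limit. Together with the second part for $(g,h)$ this yields
\[
\big|\big(\ell'-\varphi(h)\big)+\big(\ell-\varphi(g)\big)\big|\le2\eta .
\]
If $d^-(g)>\gamma$, take $\ell$ with $\varphi(g)-\ell>\gamma$; then $d^+(h)\ge\ell'-\varphi(h)>\gamma-2\eta$. If $d^+(g)>\gamma$, take $\ell$ with $\ell-\varphi(g)>\gamma$; then $d^-(h)\ge\varphi(h)-\ell'>\gamma-2\eta$.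
\end{proof}

Fix a dense sequence $(z_i)$ in $X$ and put $F_j=\{z_1,\dots,z_j\}$. By fact (b), finer and finer flips of a fixed functional converge to it:
\begin{equation}\label{eq:converge}
\text{if }\eta_j\to0\text{ and }(f,h_j)\in R(F_j,\eta_j)\text{ for all }j,\text{ then }h_j\to f .
\end{equation}

We can now see the main idea. Suppose $\varphi(f)+d^-(f)=1+\theta$ with $\theta>0$, and let $\eta_j\to0$. Lemma~\ref{lem:exchange} with $\gamma=d^-(f)-\eta_j$ gives $h_j$ with $(f,h_j)\in R(F_j,\eta_j)$ and $d^+(h_j)>d^-(f)-3\eta_j$. By \eqref{eq:trivial},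
\[
\varphi(h_j)\le1-d^+(h_j)<1-d^-(f)+3\eta_j=\varphi(f)-\theta+3\eta_j ,
\]
while $h_j\to f$ by \eqref{eq:converge}. So $\varphi|_B$ is discontinuous at $f$, and Proposition~\ref{prop:jump} holds at every point of continuity. Example~\ref{ex:c0} shows that this is not yet a proof, since $\varphi|_B$ may well have many discontinuities. But the discontinuity at $f$ was found inside a small set, namely among the functionals whose jump is about $d^-(f)$ or larger, and flips act on that set. Flipping the whole configuration $h_j\to f$ produces points near $f$ at which $\varphi$ is again discontinuous, and so on. The next section measures how often this can be repeated.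

\section{The oscillation derivative}\label{sec:derivation}

For a closed set $Q\subset B$ and $\delta>0$, let $D_\delta Q$ be the closure of the set of $q\in Q$ for which there are $q_j\in Q$ with
\[
q_j\to q\qquad\text{and}\qquad|\varphi(q_j)-\varphi(q)|\ge\delta\ \text{ for all }j .
\]
Then $D_\delta Q$ is a closed subset of $Q$. Define, for ordinals $\alpha$,
\[
D^0_\delta Q=Q,\qquad D^{\alpha+1}_\delta Q=D_\delta(D^\alpha_\delta Q),\qquad D^\lambda_\delta Q=\bigcap_{\alpha<\lambda}D^\alpha_\delta Q\ \ (\lambda\text{ a limit ordinal}).
\]
These sets are compact and decrease as $\alpha$ increases.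

In Example~\ref{ex:c0}, $D_\delta(rB)=(r-\delta)B$ if $r\ge\delta$, and $D_\delta(rB)=\emptyset$ if $0\le r<\delta$: if $q_j\to q$ in $rB$ and $|\varphi(q_j)-\varphi(q)|\ge\delta$, then $\delta\le r-\|q\|$ by \eqref{eq:l1}, and conversely $q_j=q+\delta e_j^*$ serves when $\|q\|\le r-\delta$. So $D^k_\delta B$ is empty once $k\delta>1$. In general we have no bound on the number of steps, but the process still exhausts $Q$. This is the second essential use of the weak Cauchy property: $\varphi|_B$ is the pointwise limit of the continuous functions $g\mapsto g(x_n)$.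

\begin{lemma}\label{lem:terminate}
For every closed $Q\subset B$ and $\delta>0$ there is a countable ordinal $\alpha$ with $D^\alpha_\delta Q=\emptyset$.
\end{lemma}

\begin{proof}
We first show that $D_\delta P\ne P$ for nonempty closed $P\subset B$. The sets
\[
P_m=\{g\in P:|g(x_n)-g(x_m)|\le\delta/4\text{ for all }n\ge m\}
\]
are closed and cover $P$. By the Baire category theorem, a nonempty compact metrizable space is not a countable union of closed sets with empty interior, so some $P_m$ contains a nonempty relatively open subset $V_0$ of $P$. Fix $g_0\in V_0$ and let $V=\{g\in V_0:|g(x_m)-g_0(x_m)|<\delta/8\}$. Since $|\varphi(g)-g(x_m)|\le\delta/4$ on $P_m$, we have $|\varphi(g)-\varphi(g')|<3\delta/4$ for $g,g'\in V$. If $q\in V$ and $q_j\to q$ in $P$, then $q_j\in V$ eventually, so $q$ is not one of the points that generate $D_\delta P$. These points lie in the closed set $P\setminus V$, and hence so does $D_\delta P$.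

Now fix a countable base of $B$. For each $\alpha$ with $D^\alpha_\delta Q\ne\emptyset$ there is a basic open set $V_\alpha$ that meets $D^\alpha_\delta Q$ and misses the smaller closed set $D^{\alpha+1}_\delta Q$. If $\alpha<\alpha'$, then $V_\alpha$ misses $D^{\alpha'}_\delta Q$ and $V_{\alpha'}$ meets it, so $V_\alpha\ne V_{\alpha'}$. Hence only countably many $\alpha$ have $D^\alpha_\delta Q\ne\emptyset$, whereas there are uncountably many countable ordinals.
\end{proof}

The next lemma says that flips carry derived sets to derived sets. The loss in $\delta$ is $3\eta$, whatever $\alpha$ is.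

\begin{lemma}\label{lem:transfer}
Let $S$ be a closed subset of $R(F,\eta)$. Let $P_0\subset B$ have closure $P$, let $Q\subset B$ be closed, and suppose that for every $g\in P_0$ there is $h\in Q$ with $(g,h)\in S$. Then for every $\delta>0$, every ordinal $\alpha$ and every $g\in D^\alpha_{\delta+3\eta}P$ there is $h\in D^\alpha_\delta Q$ with $(g,h)\in S$.
\end{lemma}

\begin{proof}
Let $W_\alpha$ be the set of $g\in B$ for which some $h\in D^\alpha_\delta Q$ has $(g,h)\in S$. It is the image of the compact set $S\cap(B\times D^\alpha_\delta Q)$ under the first projection, hence closed. We prove $D^\alpha_{\delta+3\eta}P\subset W_\alpha$ by induction on $\alpha$. For $\alpha=0$, the closed set $W_0$ contains $P_0$, hence $P$.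

Assume the inclusion for $\alpha$. Since $W_{\alpha+1}$ is closed, it suffices to consider $g,g_j\in D^\alpha_{\delta+3\eta}P$ with $g_j\to g$ and $|\varphi(g_j)-\varphi(g)|\ge\delta+3\eta$, and to show $g\in W_{\alpha+1}$. Choose $h_j\in D^\alpha_\delta Q$ with $(g_j,h_j)\in S$, and pass to a subsequence with $h_j\to h$. Then $h\in D^\alpha_\delta Q$ and $(g,h)\in S$. Applying \eqref{eq:c} to $(g_j,h_j)$ and to $(g,h)$,
\[
|\varphi(h_j)-\varphi(h)|\ge|\varphi(g_j)-\varphi(g)|-2\eta-|c(g_j,h_j)-c(g,h)|\ge\delta
\]
for large $j$, because $c$ is continuous. Hence $h\in D^{\alpha+1}_\delta Q$ and $g\in W_{\alpha+1}$.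

Let $\lambda$ be a limit ordinal, assume the inclusion for all $\alpha<\lambda$, and let $g\in D^\lambda_{\delta+3\eta}P$. The sets $\{h\in D^\alpha_\delta Q:(g,h)\in S\}$, $\alpha<\lambda$, are nonempty, compact and decreasing. A common point $h$ lies in $D^\lambda_\delta Q$ and has $(g,h)\in S$.
\end{proof}

\section{The bound on downward jumps}\label{sec:proof}

Suppose Proposition~\ref{prop:jump} fails at $f$, and let $\beta=d^-(f)$. We want to show that $f$ survives every derivation of the set $\Omega$ of functionals with a jump of size about $\beta$ or more. If $f\in D^\alpha\Omega$, Lemma~\ref{lem:transfer} gives flips $h\in D^\alpha\Omega$ of $f$, and these converge to $f$ by \eqref{eq:converge}. To conclude that $f\in D^{\alpha+1}\Omega$ we need $\varphi(h)$ to stay away from $\varphi(f)$. At the end of Section~\ref{sec:flips} this came from the upward jump at $h$. The $h$ produced by Lemma~\ref{lem:transfer} is a different flip, a limit of flips of points of $D^{\alpha-1}\Omega$ or worse, and we know nothing about $d^+(h)$.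

The way out is to bound the continuous function $c$ instead, since such a bound passes to limits. Lemma~\ref{lem:exchange} pairs a point with upward jump about $\beta$, where $\varphi$ is at most about $1-\beta$, with a point with downward jump about $\beta$. For the latter we need an upper bound on $\varphi$, and the only one available is $\sigma-\beta$, where $\sigma=\sup_B(\varphi+d^-)$. So $c$ is at most about $(1-\beta)+(\sigma-\beta)$. If $f$ nearly attains the supremum, then $\varphi(f)\approx\sigma-\beta$, and $\varphi(h)\approx c(f,h)-\varphi(f)$ is at most about $1-\beta$, which is below $\varphi(f)$ by about $\sigma-1$. Finally, each flip loses a little in the size of the jump and in $\delta$. We record the total loss in a parameter $t$ and run the induction for all $t$ at once, so that the loss incurred at one step is absorbed by using the hypothesis for a slightly smaller $t$.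

\begin{proof}[Proof of Proposition~\ref{prop:jump}]
Let $\sigma=\sup_B(\varphi+d^-)$, which is at most $3$. Suppose $\sigma>1$ and put $\varepsilon=(\sigma-1)/6$. Fix $f\in B$ with $\varphi(f)+d^-(f)\ge\sigma-\varepsilon$, and put $\beta=d^-(f)$, so that
\begin{equation}\label{eq:f}
\varphi(f)\ge\sigma-\beta-\varepsilon .
\end{equation}
For $0<t<\varepsilon$ let
\[
N^\pm_t=\{g\in B:d^\pm(g)>\beta-t\},\qquad\Omega_t=\overline{N^-_t\cup N^+_t}.
\]
By the definition of $\sigma$ and by \eqref{eq:trivial},
\begin{equation}\label{eq:bounds}
\varphi<\sigma-\beta+t\ \text{ on }N^-_t,\qquad\varphi<1-\beta+t\ \text{ on }N^+_t .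
\end{equation}
We prove by transfinite induction that for every ordinal $\alpha$,
\begin{equation}\label{eq:induct}
f\in D^\alpha_{\varepsilon-t}\,\Omega_t\qquad\text{for all }t\in(0,\varepsilon).
\end{equation}
For $t=\varepsilon/2$ this contradicts Lemma~\ref{lem:terminate}, and the proposition follows.

For $\alpha=0$, \eqref{eq:induct} holds because $f\in N^-_t$. For a limit ordinal it follows from the cases $\alpha<\lambda$ by the definition of $D^\lambda$ as an intersection. Assume \eqref{eq:induct} for $\alpha$, fix $t\in(0,\varepsilon)$ and put $\delta=\varepsilon-t$.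

Let $F\subset X$ be finite and nonempty and $0<\eta<t/3$. With $c$ the function belonging to $R(F,\eta)$, put
\[
\kappa=\sigma+1-2\beta+2t+\eta,\qquad S=\{(g,h)\in R(F,\eta):c(g,h)\le\kappa\},
\]
a closed set. We check the hypothesis of Lemma~\ref{lem:transfer} for $P_0=N^-_{t-3\eta}\cup N^+_{t-3\eta}$ and $Q=\Omega_t$. Let $g\in N^-_{t-3\eta}$. Then $d^-(g)>\beta-t+3\eta$, and Lemma~\ref{lem:exchange} gives $h$ with $(g,h)\in R(F,\eta)$ and $d^+(h)>\beta-t+\eta$. So $g\in N^-_t$ and $h\in N^+_t$. If instead $g\in N^+_{t-3\eta}$, the second half of Lemma~\ref{lem:exchange} gives $(g,h)\in R(F,\eta)$ with $g\in N^+_t$ and $h\in N^-_t$. In both cases $h\in\Omega_t$, one point of the pair lies in $N^-_t$ and the other in $N^+_t$, and \eqref{eq:c} and \eqref{eq:bounds} give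
\[
c(g,h)\le\varphi(g)+\varphi(h)+\eta<(\sigma-\beta+t)+(1-\beta+t)+\eta=\kappa .
\]
Thus $(g,h)\in S$.

The closure of $P_0$ is $\Omega_{t-3\eta}$, and $\varepsilon-(t-3\eta)=\delta+3\eta$. The induction hypothesis with the parameter $t-3\eta\in(0,\varepsilon)$ says that $f\in D^\alpha_{\delta+3\eta}\Omega_{t-3\eta}$. By Lemma~\ref{lem:transfer} there is $h\in D^\alpha_\delta\Omega_t$ with $(f,h)\in S$. By \eqref{eq:c}, $\varphi(h)\le c(f,h)-\varphi(f)+\eta\le\kappa+\eta-\varphi(f)$, so by \eqref{eq:f},
\begin{align*}
\varphi(f)-\varphi(h)&\ge2(\sigma-\beta-\varepsilon)-\kappa-\eta=(\sigma-1)-2\varepsilon-2t-2\eta\\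
&>6\varepsilon-2\varepsilon-2\varepsilon-\tfrac23\varepsilon>\varepsilon>\delta .
\end{align*}

Apply this with $F=F_j$ and $\eta=\eta_j=t/(j+3)$. We obtain $h_j\in D^\alpha_\delta\Omega_t$ with $(f,h_j)\in R(F_j,\eta_j)$ and $\varphi(f)-\varphi(h_j)>\delta$, and $h_j\to f$ by \eqref{eq:converge}. The induction hypothesis with the parameter $t$ gives $f\in D^\alpha_\delta\Omega_t$. Hence $f\in D^{\alpha+1}_\delta\Omega_t$, which is \eqref{eq:induct} for $\alpha+1$.
\end{proof}

This completes the proof of Theorem~\ref{thm:cauchy}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:equiv} and Corollary~\ref{cor:embed}. Separability of $X$ entered through fact (b): it allowed us to extract convergent subsequences in $B$, gave the countable base in Lemma~\ref{lem:terminate}, and made the flips converge in \eqref{eq:converge}.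

\begin{thebibliography}{9}

\bibitem{CK} Cowell and Kalton, \emph{Asymptotic unconditionality}.

\bibitem{Dalby} Tim Dalby, \emph{More on Property($M$) in separable Banach spaces: Revised}, arXiv:2402.15661 (2024).

\end{thebibliography}
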